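\title{Core points of transitive permutation groups}


\begin{abstract}
Let $\Gamma\le S_n$ act on $\mathbb R^n$ by permuting coordinates. A core point of
$\Gamma$ is an integral vector $z$ such that the orbit polytope
$\operatorname{conv}(\Gamma z)$ contains no integral vectors other than those of the
orbit $\Gamma z$. We prove a conjecture of Herr, Rehn and Sch\"urmann: a transitive
group that is not $2$-homogeneous has infinitely many core points up to translation by
the all-ones vector. We then show that the behavior of core points is governed by
whether the hyperplane of vectors with coordinate sum zero is irreducible over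
$\mathbb R$, irreducible only over $\mathbb Q$, or reducible over $\mathbb Q$. In the
first case there are finitely many core points up to translation. In the second there
are infinitely many, but only finitely many on each line with integral direction not
parallel to the all-ones vector. In the third there is an infinite arithmetic
progression of core points.
\end{abstract}

\section{The question and the answer}

Let $n\ge 2$ and let $\Gamma\le S_n$ act on $\mathbb R^n$ by $ge_i=e_{gi}$. For
$z\in\mathbb Z^n$ the \emph{orbit polytope} of $z$ is $\operatorname{conv}(\Gamma z)$.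
It is called \emph{lattice-free} if its vertices are the only integral vectors in it.
Every point of $\Gamma z$ is a vertex, because all points of the orbit lie on one sphere
(Lemma~\ref{lem:strict}), so the condition reads
\[
  \operatorname{conv}(\Gamma z)\cap\mathbb Z^n=\Gamma z .
\]
A vector $z\in\mathbb Z^n$ with this property is a \emph{core point} of $\Gamma$.

Every orbit polytope of an integral vector contains a core point
(Lemma~\ref{lem:exist}). Hence a $\Gamma$-invariant convex set contains an integral vector
if and only if it contains a core point, and it is natural to ask how many core points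
there are.

Write $\mathbf 1=(1,\dots,1)$. Since
$\operatorname{conv}(\Gamma(z+k\mathbf 1))=\operatorname{conv}(\Gamma z)+k\mathbf 1$,
translation by $k\mathbf 1$, $k\in\mathbb Z$, preserves core points, so we count them
modulo $\mathbb Z\mathbf 1$. With $s(x)=\sum_i x_i$, the integral vectors split into the
layers
\[
  L_k=\{z\in\mathbb Z^n: s(z)=k\}\qquad(k\in\mathbb Z).
\]
All points of an orbit polytope have the same coordinate sum, so its integral points lie
in one layer. Distinct points of one layer are inequivalent modulo $\mathbb Z\mathbf 1$.

\begin{example}[$\Gamma=S_n$]\label{ex:sn}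
Let $z$ be a core point of $S_n$ and suppose $d=z_i-z_j\ge2$. The point $y=z-e_i+e_j$
lies on the segment from $z$ to its image $z-d(e_i-e_j)$ under the transposition
$(i\;j)$. It is integral, and $|y|^2=|z|^2-2d+2<|z|^2$, so $y\notin\Gamma z$, a
contradiction. Hence the coordinates of $z$ differ by at most $1$, and modulo
$\mathbb Z\mathbf 1$ the vector $z$ is a $0/1$ vector. Conversely, $0/1$ vectors are core
points of \emph{every} $\Gamma\le S_n$: integral points of
$\operatorname{conv}(\Gamma z)\subseteq[0,1]^n$ are vertices of the cube, and a vertex
of the cube that is a convex combination of points of the cube is one of them. So $S_n$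
has finitely many core points modulo $\mathbb Z\mathbf 1$.
\end{example}

\begin{example}[four coordinates, two blocks]\label{ex:d4}
Let $\Gamma=S_2\wr S_2\le S_4$, the group of order $8$ preserving the partition
$\{1,2\},\{3,4\}$, and for $m\in\mathbb Z$ let
\[
  z_m=e_1+m(1,1,-1,-1)=(1+m,\,m,\,-m,\,-m)\in L_1 .
\]
We claim that every $z_m$ is a core point. The orbit has four points, one for each
position $i$ of the summand $e_i$. Let $q=(q_1,\dots,q_4)$ be the weights of a convex
combination $y$ of these points, and let $t=q_1+q_2$. Then
\[
  y=\bigl(q_1+m(2t-1),\ q_2+m(2t-1),\ q_3-m(2t-1),\ q_4-m(2t-1)\bigr).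
\]
If $y$ is integral, then $q_1-q_2$ and $q_3-q_4$ are integers. Either some $q_i=1$, and
$y$ is a point of the orbit; or all $q_i<1$, and then $q_1=q_2$ and $q_3=q_4$. In the
second case $y=(\alpha,\alpha,\beta,\beta)$ with integers $\alpha,\beta$, so
$1=s(y)=2(\alpha+\beta)$, which is impossible. Thus $\Gamma$ has infinitely many core
points modulo $\mathbb Z\mathbf 1$.
\end{example}

The group in Example~\ref{ex:d4} is transitive, but it does not move the pair $\{1,2\}$ to
$\{1,3\}$. A group is \emph{$2$-homogeneous} if it is transitive on the $2$-element
subsets of $\{1,\dots,n\}$. The paper \cite{HRS} quotes the result that $2$-homogeneous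
groups have only finitely many core points up to translation by fixed vectors, and
conjectures that for transitive groups the converse holds. We prove this.

\begin{theorem}\label{thm:main}
Let $n\ge2$ and let $\Gamma\le S_n$ be transitive and not $2$-homogeneous. Then $\Gamma$
has infinitely many core points modulo $\mathbb Z\mathbf 1$. In fact infinitely many core
points lie in $L_1$.
\end{theorem}

To see why one should expect this, put
\[
  V=\mathbf 1^\perp=\{x\in\mathbb R^n:s(x)=0\},\qquad V_{\mathbb Q}=V\cap\mathbb Q^n .
\]
A transitive group is $2$-homogeneous exactly when $V$ is irreducible over $\mathbb R$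
(Lemma~\ref{lem:irr}). If $V$ is irreducible, the orbit of any nonzero $u\in V$ surrounds
the origin evenly: $\operatorname{conv}(\Gamma u)$ contains a ball of radius proportional
to $|u|$. A vector far from $\mathbb R\mathbf 1$ then has a fat orbit polytope, which
contains an integral vector closer to $\mathbb R\mathbf 1$. If $V=U\oplus W$ with invariant
subspaces $U,W\ne0$, a vector can have a large $U$-part and a small $W$-part, and its orbit
polytope is long but thin.

Thinness alone does not suffice. For any transitive $\Gamma$ and $z\in L_{kn}$, the average
of $\Gamma z$ is the integral vector $k\mathbf 1$. If $z$ is a core point, then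
$k\mathbf 1\in\Gamma z$, so $z=k\mathbf 1$. Thus $k\mathbf 1$ is the only core point in
$L_{kn}$. One has to work in a layer such as $L_1$ and use how $U$ and $W$ lie with respect
to $\mathbb Z^n$. What matters is whether $U$ and $W$ can be chosen rational, and the two
possibilities lead to different behavior.

\begin{theorem}\label{thm:tri}
Let $n\ge2$ and let $\Gamma\le S_n$ be transitive. Exactly one of the following holds.
\begin{enumerate}
\item[(1)] $V$ is irreducible over $\mathbb R$ (equivalently, $\Gamma$ is
  $2$-homogeneous). There are only finitely many core points modulo $\mathbb Z\mathbf 1$.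
\item[(2)] $V$ is reducible over $\mathbb R$ but $V_{\mathbb Q}$ is irreducible over
  $\mathbb Q$. There are infinitely many core points in $L_1$. But for all
  $z,v\in\mathbb Z^n$ with $v\notin\mathbb R\mathbf 1$, only finitely many of the vectors
  $z+mv$ $(m\in\mathbb Z)$ are core points.
\item[(3)] $V_{\mathbb Q}$ is reducible over $\mathbb Q$. There are $x\in L_1$ and
  $0\ne v\in L_0$ such that $x+mv$ is a core point for every $m\in\mathbb Z$.
\end{enumerate}
In particular, the number of core points modulo $\mathbb Z\mathbf 1$ is infinite if and
only if $\Gamma$ is not $2$-homogeneous.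
\end{theorem}

Neither proof uses the finiteness result quoted in \cite{HRS}; part (1) reproves it for
transitive groups.

The proof of Theorem~\ref{thm:main} treats three cases: $\Gamma$ imprimitive
(Section~\ref{sec:imp}), $\Gamma$ primitive with $V_{\mathbb Q}$ reducible
(Section~\ref{sec:rat}), and $V_{\mathbb Q}$ irreducible (Section~\ref{sec:irr}).
Section~\ref{sec:tri} proves Theorem~\ref{thm:tri}, and Section~\ref{sec:layers} shows
that $L_1$ cannot be replaced by an arbitrary layer.

\section{Three lemmas}

Throughout, $\Gamma\le S_n$ is transitive on $\Omega=\{1,\dots,n\}$ and $n\ge2$. It acts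
orthogonally with respect to the standard inner product $\langle\cdot,\cdot\rangle$ with
norm $|\cdot|$, and by transitivity its fixed space in $\mathbb R^n$ is
$\mathbb R\mathbf 1$. We write $P_X$ for the orthogonal projection onto a subspace $X$; if
$X$ is $\Gamma$-invariant, then so is $X^\perp$, and $P_X$ commutes with $\Gamma$. For
$T\subseteq\Omega$ let $1_T$ be its indicator vector and
$x(T)=\sum_{i\in T}x_i=\langle x,1_T\rangle$. For a subgroup $H\leq\Gamma$ and an
$H$-invariant subspace $X$, $X^H$ is the space of $H$-fixed vectors in $X$. A
\emph{probability vector} has nonnegative entries with sum $1$. In a convex combination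
$\sum_g\lambda_g\,gx$ the coefficients form a probability vector indexed by the group,
whose \emph{support} is the set of $g$ with $\lambda_g>0$. A nonzero invariant subspace of
$\mathbb R^n$ (or $\mathbb Q^n$) is \emph{irreducible} if it has no invariant subspaces
besides $0$ and itself, and \emph{reducible} otherwise.

\begin{lemma}\label{lem:strict}
Let $G\le\Gamma$, $x\in\mathbb R^n$, and let $y=\sum_{g\in G}\lambda_g\,gx$ be a convex
combination. Then $|y|\le|x|$. If $|y|=|x|$, then $gx=y$ for all $g$ in the support; in
particular $y\in Gx$. Consequently every point of $\Gamma x$ is a vertex of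
$\operatorname{conv}(\Gamma x)$.
\end{lemma}

\begin{proof}
Since $|gx|=|x|$, we have
$\sum_g\lambda_g|gx-y|^2=|x|^2-2\langle y,y\rangle+|y|^2=|x|^2-|y|^2$. The left side is
nonnegative, and it vanishes only if $gx=y$ on the support. If a point of $\Gamma x$ is
written as a convex combination of points of $\Gamma x$, equality holds, so only that
point itself is used; hence it is a vertex.
\end{proof}

\begin{lemma}\label{lem:exist}
If $z\in L_k$, then $\operatorname{conv}(\Gamma z)$ contains a core point, and it lies in
$L_k$.
\end{lemma}

\begin{proof}
Let $f$ be an integral point of minimal norm in $\operatorname{conv}(\Gamma z)$; then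
$s(f)=k$. An integral point $y$ of
$\operatorname{conv}(\Gamma f)\subseteq\operatorname{conv}(\Gamma z)$ satisfies
$|y|\le|f|$ by Lemma~\ref{lem:strict}, hence $|y|=|f|$ by the choice of $f$, hence
$y\in\Gamma f$ by Lemma~\ref{lem:strict} again. So $f$ is a core point.
\end{proof}

\begin{lemma}\label{lem:irr}
$V$ is reducible over $\mathbb R$ if and only if $\Gamma$ is not $2$-homogeneous.
\end{lemma}

\begin{proof}
Let $\mathcal S$ be the space of real symmetric $n\times n$ matrices commuting with
$\Gamma$. A symmetric matrix $B$ is in $\mathcal S$ if and only if $B_{gi,gj}=B_{ij}$ for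
all $g,i,j$. That is, $B$ is constant on the diagonal (by transitivity) and on each orbit
of $\Gamma$ on $2$-subsets. So $\dim\mathcal S=1+r$, where $r\ge1$ is the number of these
orbits.

Suppose $V$ is irreducible and let $B\in\mathcal S$. Then $B$ maps the fixed space
$\mathbb R\mathbf 1$ into itself, and by symmetry it maps $V$ into itself. The symmetric
map $B|_V$ has a real eigenvalue, and the eigenspace is $\Gamma$-invariant, so it is $V$
and $B|_V$ is a scalar. Hence $\dim\mathcal S\le2$ and $r=1$.

If $V$ is reducible, then $V=U\oplus W$ orthogonally with invariant $U,W\ne0$. The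
projections $P_{\mathbb R\mathbf 1},P_U,P_W$ are linearly independent elements of
$\mathcal S$, so $r\ge2$.
\end{proof}

\section{Imprimitive groups}\label{sec:imp}

Recall that a nonempty set $T\subseteq\Omega$ is a \emph{block} if for each $g\in\Gamma$
either $gT=T$ or $gT\cap T=\emptyset$. The translates of a block partition $\Omega$ and
form a \emph{block system}. The group $\Gamma$ is \emph{primitive} if all blocks have size
$1$ or $n$, and \emph{imprimitive} otherwise. Example~\ref{ex:d4} carries over to every
imprimitive group: translating by a vector that is constant on blocks does not change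
coordinate differences within blocks, and these differences already determine what happens.

\begin{proposition}\label{prop:imp}
Let $\Gamma$ be imprimitive, with a system of $a\ge2$ blocks of size $b\ge2$, and let
$B_1$ be the block containing $1$. Put $v=a1_{B_1}-\mathbf 1$. Then $0\ne v\in L_0$, and
$z_m=e_1+mv\in L_1$ is a core point for every $m\in\mathbb Z$.
\end{proposition}

\begin{proof}
We have $s(v)=ab-n=0$, and $v\ne0$ because $a\ge2$. Let $y=\sum_g\lambda_g\,gz_m$ be an
integral convex combination, and let $q=\sum_g\lambda_g e_{g1}$, a probability vector. For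
a block $B$ of the system we have $gB_1=B$ if and only if $g1\in B$. Hence
$\sum_g\lambda_g1_{gB_1}$ has the constant value $q(B)$ on $B$, and
\[
  y_i=q_i+m\bigl(a\,q(B)-1\bigr)\qquad(i\in B).
\]
Thus $q_i-q_j=y_i-y_j\in\mathbb Z$ whenever $i,j$ lie in a common block.

Suppose $q_i=1$ for some $i$, and let $B$ be the block containing $i$. Then $g1=i$ for
all $g$ in the support, and all these $gz_m$ coincide with $e_i+m(a1_B-\mathbf 1)$. So $y$
is this vector and lies in $\Gamma z_m$.

Otherwise all $q_i$ lie in $[0,1)$. Two of them in a common block differ by an integer of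
absolute value less than $1$, so $q$, and hence $y$, is constant on blocks. Then $b$
divides $s(y)=1$, contradicting $b\ge2$.
\end{proof}

\section{Primitive groups with a rational decomposition}\label{sec:rat}

\subsection{An example: the $3\times3$ grid}

\begin{example}\label{ex:grid}
Let $\Gamma$ be the group of order $72$ acting on the nine cells of a $3\times3$ grid,
generated by permutations of the rows, permutations of the columns, and transposition. It
is not $2$-homogeneous, since two cells may or may not lie in a common line (row or
column). It is primitive: a block containing the cell $(1,1)$ is a union of orbits of the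
stabilizer of this cell, which have sizes $1,4,4$. So it has size $1$, $5$ or $9$, and the
size divides $9$.

View vectors of $\mathbb R^9$ as $3\times3$ matrices and let
\[
  v=\begin{pmatrix}4&-2&-2\\-2&1&1\\-2&1&1\end{pmatrix},\qquad z_m=e_{11}+mv\in L_1 .
\]
All line sums of $v$ are zero, and $v$ is fixed by the stabilizer of the cell $(1,1)$. So
$gz_m$ depends only on the cell $g(1,1)=(i,j)$; its vector of row sums is the unit vector
$e_i\in\mathbb R^3$ and its vector of column sums is $e_j$. Let $y=\sum_g\lambda_g\,gz_m$
be an integral convex combination. Its vector of row sums is a probability vector with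
integral entries, hence a unit vector. So the cells $g(1,1)$, for $g$ in the support, lie
in a common row; likewise they lie in a common column. Hence all these $gz_m$ coincide,
and $y\in\Gamma z_m$. Every $z_m$ is a core point.
\end{example}

The structure behind the example is $V=U\oplus W$, where $U$ consists of the matrices with
zero line sums and $W$ of the matrices $(r_i+c_j)$ with total sum zero. The line sums of
$z$ encode $s(z)$ and $P_Wz$. Integrality of $y$ makes $P_Wy$ rigid: it forces all terms
of the convex combination to have the same $W$-part. After that, only the stabilizer $H$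
of this $W$-part matters, and translation by a vector $v\in U$ fixed by $H$ changes
nothing.

In general, two points are no longer clear. First, an integral
$y\in\operatorname{conv}(\Gamma z)$ might have a $W$-part shorter than $P_We_1$, so its
$W$-part need not be rigid. The remedy is to start from the shortest available $W$-part
$w_0$. The equality case of Lemma~\ref{lem:strict} then plays the role of the unit vectors.
Second, once $w_0$ is chosen in this way, we do not know that its stabilizer $H$ is a point
stabilizer, and it is no longer evident that $U$ contains a nonzero $H$-fixed vector. (If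
$w_0=P_We_1$, there is no problem. By transitivity $P_We_1$ and $P_Ue_1$ are nonzero. The
group $H$ contains the stabilizer of the point $1$, which is a maximal subgroup by
primitivity, and $H\ne\Gamma$ because $\Gamma$ fixes no nonzero vector of $V$. So $H$ is
the stabilizer of $1$, and it fixes $P_Ue_1$.) The existence of such a vector is the
heart of the matter, and it is where primitivity enters.

\subsection{The shortest $W$-part}

Assume from now on in this section that $\Gamma$ is primitive and $V_{\mathbb Q}$ is
reducible over $\mathbb Q$. Take a proper nonzero invariant subspace of $V_{\mathbb Q}$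
and its orthogonal complement in $V_{\mathbb Q}$. Their real spans give an orthogonal
decomposition
\[
  V=U\oplus W,\qquad U,W\ne0,
\]
into invariant subspaces spanned by rational vectors. Put
$M=U\oplus\mathbb R\mathbf 1$ and $M'=W\oplus\mathbb R\mathbf 1$. Our minimal $W$-part
must not be zero, and the layer $L_1$ guarantees this for at least one of the two
summands.

\begin{lemma}\label{lem:empty}
At least one of $M\cap L_1$ and $M'\cap L_1$ is empty.
\end{lemma}

\begin{proof}
If $x\in M\cap L_1$ and $y\in M'\cap L_1$, then $x-\frac1n\mathbf 1\in U$ and
$y-\frac1n\mathbf 1\in W$ are orthogonal to each other and to $\mathbf 1$. So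
$\langle x,y\rangle=\frac1n$. But $\langle x,y\rangle$ is an integer and $n\ge2$.
\end{proof}

Interchanging $U$ and $W$ if necessary, we assume $M\cap L_1=\emptyset$. Since
$W^\perp=M$, the equation $P_Wz=0$ means $z\in M$. So our assumption says
\begin{equation}\label{eq:nonzero}
  P_Wz\ne0\qquad\text{for all }z\in L_1 .
\end{equation}

Let $\Delta=\operatorname{conv}\{e_1,\dots,e_n\}$ be the set of probability vectors, and
let $C=P_W(\Delta)$, a compact convex $\Gamma$-invariant set. As $W$ is spanned by rational
vectors, the matrix of $P_W$ is rational, and $P_W(\mathbb Z^n)\subseteq\frac1N\mathbb Z^n$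
for some $N\ge1$. So $C\cap P_W(L_1)$ is finite, and it contains $P_We_1$. Choose
\[
  w_0=P_Wy_0\in C\quad(y_0\in L_1)\qquad\text{of minimal norm in }C\cap P_W(L_1),
\]
and let $H=\{g\in\Gamma:gw_0=w_0\}$. By \eqref{eq:nonzero}, $w_0\ne0$.

\subsection{A fixed direction in $U$}

The vector $w_0$ is the $W$-part of two vectors of different kinds: the integral vector
$y_0$ and some probability vector. If $U^H=0$, the latter can be chosen $H$-fixed, and
then it is determined by $w_0$ alone. Playing the two descriptions against each other
produces a block.

\begin{lemma}\label{lem:fixed}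
$U^H\ne0$.
\end{lemma}

\begin{proof}
Suppose $U^H=0$. Then
\begin{equation}\label{eq:fixed}
  (\mathbb R^n)^H=\mathbb R\mathbf 1\oplus U^H\oplus W^H\subseteq M' .
\end{equation}
Since $w_0\in C$, we have $w_0=P_Wq$ for some $q\in\Delta$. Let
$p=\frac1{|H|}\sum_{h\in H}hq$. This is an $H$-fixed probability vector, and $P_Wp=w_0$
because $H$ fixes $w_0$. By \eqref{eq:fixed}, $p\in M'$. Since $s(p)=s(y_0)=1$ and
$P_Wp=P_Wy_0=w_0$, it follows that
\[
  p=\tfrac1n\mathbf 1+w_0=P_{M'}y_0 .
\]

Let $T=\{i:p_i=\max_jp_j\}$. As $p$ is $H$-fixed, $T$ is $H$-invariant, so
$1_T\in(\mathbb R^n)^H\subseteq M'$. Since $M'$ is $\Gamma$-invariant, $1_{gT}\in M'$ for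
all $g\in\Gamma$, and therefore
\[
  p(gT)=\langle P_{M'}y_0,1_{gT}\rangle=\langle y_0,1_{gT}\rangle\in\mathbb Z .
\]
On the other hand, $0\le p(gT)\le1$, because $p$ is a probability vector. So
$p(gT)\in\{0,1\}$ for all $g\in\Gamma$. As $p(T)>0$, we get $p(T)=1$. Thus $p$ vanishes
outside $T$ and is constant on $T$, that is, $p=\frac1{|T|}1_T$. Now
$|T\cap gT|/|T|=p(gT)\in\{0,1\}$ for all $g$, which says that $T$ is a block. By
primitivity $|T|=1$ or $T=\Omega$.

If $T=\{i\}$, then $e_i=1_T\in M'$. By transitivity all $e_j$ lie in $M'$, so
$M'=\mathbb R^n$, contradicting $U\ne0$. If $T=\Omega$, then $p=\frac1n\mathbf 1$ and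
$w_0=0$, contradicting \eqref{eq:nonzero}.
\end{proof}

\begin{remark}
Primitivity cannot be dropped in Lemma~\ref{lem:fixed}. For the group of
Example~\ref{ex:d4} take $W=\mathbb R(1,1,-1,-1)$ and $U=\{(a,-a,b,-b):a,b\in\mathbb R\}$.
Vectors in $M$ satisfy $z_1+z_2=z_3+z_4$, so $M\cap L_1=\emptyset$. For $z\in L_1$ the
number $z_1+z_2-z_3-z_4$ is odd, so $P_Wz$ is an odd multiple of $\frac14(1,1,-1,-1)$, and
$w_0=\pm\frac14(1,1,-1,-1)$. Its stabilizer $H$ contains the transpositions $(1\;2)$ and
$(3\;4)$, whence $U^H=0$. The set $T$ of the proof is one of the blocks $\{1,2\}$,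
$\{3,4\}$.
\end{remark}

\subsection{The core points}

\begin{proposition}\label{prop:rat}
Let $\Gamma$ be primitive and $V_{\mathbb Q}$ reducible over $\mathbb Q$. Then there are
$x\in L_1$ and $0\ne v\in L_0$ such that $x+mv$ is a core point for every
$m\in\mathbb Z$.
\end{proposition}

\begin{proof}
Averaging a rational spanning set of $U$ over $H$ gives a rational spanning set of $U^H$.
So by Lemma~\ref{lem:fixed} there is a vector $0\ne v\in U^H\cap\mathbb Z^n$, and
$s(v)=0$ because $U\subseteq V$. We cannot assume that $y_0$, or any other integral vector
with $W$-part $w_0$, is fixed by $H$. So we minimize a second time, now within the fiber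
over $w_0$. Let
\[
  A=\{z\in L_1:P_Wz=w_0\}.
\]
This set contains $y_0$, it is $H$-invariant, and $A+v=A$ because $s(v)=0$ and $P_Wv=0$.
Let $x\in A$ have minimal norm, and put $z_m=x+mv\in A$.

Let $y=\sum_g\lambda_g\,gz_m$ be an integral convex combination. Then $y\in L_1$, and
$P_Wy=\sum_g\lambda_g\,gw_0$ lies in $C\cap P_W(L_1)$, as $C$ is convex and invariant. By
Lemma~\ref{lem:strict}, $|P_Wy|\le|w_0|$, and by the choice of $w_0$ equality holds. So
Lemma~\ref{lem:strict} gives $gw_0=P_Wy$ for all $g$ in the support. Fix one such element
$g_0$; then the support is contained in $g_0H$. Replacing $y$ by $g_0^{-1}y$, which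
affects neither hypothesis nor conclusion, we may assume that the support is contained in
$H$.

Since $H$ fixes $v$,
\[
  y-mv=\sum_{h\in H}\lambda_h\,hx .
\]
This vector is integral, has coordinate sum $1$ and $W$-part $w_0$, so it lies in $A$. By
Lemma~\ref{lem:strict}, $|y-mv|\le|x|$, and by the choice of $x$ equality holds, so
$y-mv=hx$ for some $h\in H$. Hence $y=hx+mv=h(x+mv)\in\Gamma z_m$.
\end{proof}

\section{No rational decomposition}\label{sec:irr}

If $V_{\mathbb Q}$ is irreducible but $V$ is not, the construction of the previous section
breaks down at once: for an invariant subspace $W$ of $V$ with $0\ne W\ne V$, the group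
$P_W(\mathbb Z^n)$ is not discrete, and there is no reason for a shortest $W$-part to
exist. But this failure can be exploited, since integral vectors with very short $W$-parts
lead to core points with very short $W$-parts. The smallest cyclic example can be done by
hand.

\begin{example}\label{ex:c5}
Let $\Gamma\cong C_5$ be generated by the cyclic shift of coordinates indexed by
$\mathbb Z/5$. Consider the integral symmetric matrix $R$ given by
$(Rx)_j=x_{j-1}-x_j+x_{j+1}$. It commutes with $\Gamma$ and preserves $s$. For $k=1,2$ the
vectors $(\cos\frac{2\pi kj}5)_j$ and $(\sin\frac{2\pi kj}5)_j$ are eigenvectors with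
eigenvalue $2\cos\frac{2\pi k}5-1$. So $V$ is the sum of two invariant planes, on which $R$
acts as the scalars $\frac{-3+\sqrt5}2$ $(k=1)$ and $\frac{-3-\sqrt5}2$ $(k=2)$. Let $W$
be the plane for $k=1$. For $l\ge0$ the vector $R^le_0$ lies in $L_1$, and
\[
  |P_WR^le_0|=\bigl(\tfrac{3-\sqrt5}2\bigr)^l|P_We_0|\longrightarrow0
  \qquad(l\to\infty).
\]
By Lemma~\ref{lem:exist}, $\operatorname{conv}(\Gamma R^le_0)$ contains a core point
$f_l\in L_1$, and $|P_Wf_l|\le|P_WR^le_0|$ by Lemma~\ref{lem:strict} applied to
$P_WR^le_0$. On the other hand $P_Wf_l\ne0$: otherwise $\sum_j(f_l)_j\zeta^j=0$ with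
$\zeta=e^{2\pi i/5}$. As $\zeta$ has minimal polynomial $1+X+X^2+X^3+X^4$ over
$\mathbb Q$, all coordinates of $f_l$ would be equal, which contradicts $s(f_l)=1$. So the
numbers $|P_Wf_l|$ are positive and tend to $0$, and infinitely many of the $f_l$ are
distinct.

This group belongs to case (2) of Theorem~\ref{thm:tri}: the generator acts on
$V_{\mathbb Q}$ with irreducible characteristic polynomial $1+X+X^2+X^3+X^4$.
\end{example}

In general no contracting matrix $R$ is at hand. It is replaced by a density argument,
which uses the following standard facts. A discrete subgroup of a finite-dimensional real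
vector space $W$ is generated by linearly independent vectors, so its rank is at most
$\dim W$. A closed subgroup of $W$ has the form $E\oplus\Lambda$, where $\Lambda$ is a
discrete subgroup and $E$ is the largest linear subspace it contains; if the closed
subgroup is not discrete, then $E\ne0$.

\begin{proposition}\label{prop:irr}
Let $V$ be reducible over $\mathbb R$ and $V_{\mathbb Q}$ irreducible over $\mathbb Q$.
Then infinitely many core points lie in $L_1$.
\end{proposition}

\begin{proof}
Let $W\subsetneq V$ be an invariant subspace that is irreducible over $\mathbb R$.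

\emph{If $0\ne r\in V_{\mathbb Q}$, then $P_Wr\ne0$.} Otherwise the orbit $\Gamma r$ lies
in $W^\perp$, because $P_W$ commutes with $\Gamma$. The $\mathbb Q$-span of $\Gamma r$ is a
nonzero invariant subspace of $V_{\mathbb Q}$, hence equal to $V_{\mathbb Q}$. So
$V_{\mathbb Q}\subseteq W^\perp$ and thus $V\subseteq W^\perp$, which is impossible because
$0\ne W\subseteq V$.

\emph{$P_W(L_1)$ is dense in $W$.} By the previous step, $P_W$ is injective on
$L_0\subseteq V_{\mathbb Q}$. So $P_W(L_0)$ is a free abelian group of rank
$n-1>\dim W$, and it is not discrete. Its closure is a closed non-discrete subgroup of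
$W$, and the largest linear subspace $E\ne0$ of this closure is $\Gamma$-invariant because
the closure is. By irreducibility $E=W$. So $P_W(L_0)$ is dense in $W$, and so is its
translate $P_W(L_1)=P_We_1+P_W(L_0)$.

\emph{Conclusion.} Suppose the set $F$ of core points in $L_1$ is finite. It is nonempty by
Lemma~\ref{lem:exist}. For $f\in F$ the vector $f-\frac1n\mathbf 1\in V_{\mathbb Q}$ is
nonzero, because $\frac1n\mathbf 1$ is not integral. So
$P_Wf=P_W(f-\frac1n\mathbf 1)\ne0$. Let $\varepsilon=\min_{f\in F}|P_Wf|>0$, and choose
$z\in L_1$ with $|P_Wz|<\varepsilon$. By Lemma~\ref{lem:exist}, some $f\in F$ lies in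
$\operatorname{conv}(\Gamma z)$. Then $P_Wf\in\operatorname{conv}(\Gamma P_Wz)$, and
Lemma~\ref{lem:strict} gives $|P_Wf|\le|P_Wz|<\varepsilon$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:irr}, $V$ is reducible over $\mathbb R$. If $\Gamma$ is imprimitive,
apply Proposition~\ref{prop:imp}. If $\Gamma$ is primitive and $V_{\mathbb Q}$ is
reducible, apply Proposition~\ref{prop:rat}. If $V_{\mathbb Q}$ is irreducible, apply
Proposition~\ref{prop:irr}. In each case infinitely many core points lie in $L_1$, and
they are pairwise inequivalent modulo $\mathbb Z\mathbf 1$.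
\end{proof}

\section{Fat orbit polytopes and the trichotomy}\label{sec:tri}

It remains to prove the two finiteness statements of Theorem~\ref{thm:tri}. Both follow
from one principle: if $\operatorname{conv}(\Gamma z)$ contains a sufficiently large ball
around its center, it contains an integral vector shorter than $z$, and $z$ is not a core
point. To measure the ball, put for $u\in V$
\[
  h(u)=\min_{c\in V,\ |c|=1}\ \max_{g\in\Gamma}\ \langle c,gu\rangle .
\]
The minimum is attained, by compactness of the unit sphere of $V$.

\begin{lemma}\label{lem:h}
Let $u,u'\in V$.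
\begin{enumerate}
\item[(a)] $0\le h(u)\le|u|$, $h(tu)=t\,h(u)$ for $t\ge0$, and
  $|h(u)-h(u')|\le|u-u'|$.
\item[(b)] $\operatorname{conv}(\Gamma u)$ contains the closed ball in $V$ of radius $h(u)$
  around $0$.
\item[(c)] If $\Gamma u$ spans $V$, then $h(u)>0$.
\end{enumerate}
\end{lemma}

\begin{proof}
The vector $\sum_ggu\in V$ is fixed by $\Gamma$, so it is $0$. Hence
$\sum_g\langle c,gu\rangle=0$ and $\max_g\langle c,gu\rangle\ge0$ for every $c$.

(a) We have just seen $h(u)\ge0$. The bound $h(u)\le|u|$ is the Cauchy--Schwarz
inequality, and homogeneity is clear. For a unit vector $c$,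
$\langle c,gu\rangle\le\langle c,gu'\rangle+|u-u'|$; taking maxima and then minima gives
$h(u)\le h(u')+|u-u'|$, and the roles of $u,u'$ may be exchanged.

(b) If $p\in V$ is not in $\operatorname{conv}(\Gamma u)$, a separating hyperplane in $V$
yields a unit vector $c\in V$ with
$\langle c,p\rangle>\max_g\langle c,gu\rangle\ge h(u)$, so $|p|>h(u)$.

(c) If $h(u)=0$, some unit vector $c\in V$ has $\langle c,gu\rangle\le0$ for all $g$. Since
these numbers sum to $0$, they all vanish, so $c$ is orthogonal to $V$, a contradiction.
\end{proof}

\begin{lemma}\label{lem:fat}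
Let $z\in\mathbb Z^n$. If $h(P_Vz)>\frac12\sqrt n$, then $z$ is not a core point.
\end{lemma}

\begin{proof}
Write $k=s(z)=an+r$ with $0\le r<n$, and let $f=a\mathbf 1+e_1+\dots+e_r\in L_k$. Then
\[
  |P_Vf|^2=|e_1+\dots+e_r|^2-\tfrac{r^2}n=r-\tfrac{r^2}n\le\tfrac n4 .
\]
So $|P_Vf|\leq\frac12\sqrt n<h(P_Vz)$, and by Lemma~\ref{lem:h}(b)
\[
  f=\tfrac kn\mathbf 1+P_Vf\in\tfrac kn\mathbf 1+\operatorname{conv}(\Gamma P_Vz)
   =\operatorname{conv}(\Gamma z).
\]
Moreover $|P_Vz|\ge h(P_Vz)>|P_Vf|$ by Lemma~\ref{lem:h}(a), so $f\notin\Gamma z$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:tri}]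
If $V_{\mathbb Q}$ has a proper nonzero invariant subspace, its real span is a proper
nonzero invariant subspace of $V$. So the three conditions are mutually exclusive and
exhaust all possibilities. The equivalence in (1) is Lemma~\ref{lem:irr}.

\emph{Case (1).} Let $V$ be irreducible. For $0\ne u\in V$ the orbit $\Gamma u$ spans $V$,
so $h(u)>0$ by Lemma~\ref{lem:h}(c). As $h$ is continuous, it has a positive minimum $\rho$
on the unit sphere of $V$, and $h(u)\ge\rho|u|$ for all $u\in V$. By Lemma~\ref{lem:fat}
every core point $z$ satisfies $|P_Vz|\le\sqrt n/(2\rho)$. Translating by a multiple of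
$\mathbf 1$, we may assume $0\le s(z)<n$, and then $z$ lies in a bounded set, which
contains only finitely many integral vectors.

\emph{Case (2).} The first assertion is Proposition~\ref{prop:irr}. Let
$z,v\in\mathbb Z^n$ with $v\notin\mathbb R\mathbf 1$. Then $v_0=P_Vv$ is a nonzero element
of $V_{\mathbb Q}$. Its orbit spans $V_{\mathbb Q}$ over $\mathbb Q$ by irreducibility,
hence $V$ over $\mathbb R$, so $h(v_0)>0$ and $h(-v_0)>0$. By Lemma~\ref{lem:h}(a),
\[
  h(P_V(z+mv))=h(P_Vz+mv_0)\ge|m|\min\{h(v_0),h(-v_0)\}-|P_Vz| ,
\]
which exceeds $\frac12\sqrt n$ for all but finitely many $m$. By Lemma~\ref{lem:fat},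
only finitely many $z+mv$ are core points.

\emph{Case (3).} If $\Gamma$ is primitive, this is Proposition~\ref{prop:rat}. If $\Gamma$
is imprimitive, it is Proposition~\ref{prop:imp}.

The final statement combines (1), (2), (3); an infinite set in one layer represents
infinitely many classes modulo $\mathbb Z\mathbf 1$.
\end{proof}

Imprimitive groups always fall under (3): with $a$ blocks, the vectors of $V_{\mathbb Q}$
that are constant on blocks form an invariant subspace of dimension $a-1$, and
$0<a-1<n-1$.

\section{Other layers}\label{sec:layers}

As noted in Section~1, the layers $L_{kn}$ contain only one core point each. In case (2)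
of Theorem~\ref{thm:tri} these are the only exceptional layers: the proof of
Proposition~\ref{prop:irr} works in every layer $L_k$ with $n\nmid k$, since it only needs
that $\frac kn\mathbf 1$ is not integral and that $P_W(L_k)=kP_We_1+P_W(L_0)$ is dense. In
case (3), however, a layer $L_k$ with $n\nmid k$ can also contain only finitely many core
points.

\begin{example}
Let $\Gamma=S_2\wr S_2\le S_4$ with blocks $\{1,2\},\{3,4\}$ as in Example~\ref{ex:d4},
where we found infinitely many core points in $L_1$. \emph{Every core point in $L_2$ is a
$0/1$ vector}; so by Example~\ref{ex:sn} there are exactly six of them.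

Let $z\in L_2$ be a core point and $t=z_1+z_2$, so that $z_3+z_4=2-t$.

\emph{$t$ even.} Put $c=t/2$. Averaging $z$ over the four products of swaps inside blocks
gives the integral point $(c,c,1-c,1-c)\in\operatorname{conv}(\Gamma z)$, which must lie in
$\Gamma z$. It has the same norm as $z$, and $z$ itself occurs in the average, so
$z=(c,c,1-c,1-c)$ by Lemma~\ref{lem:strict}. Suppose $c\notin\{0,1\}$. Then $0$ lies
strictly between $c$ and $1-c$, so the segment from $z$ to its image $(1-c,1-c,c,c)$, which
consists of vectors of the form $(\sigma,\sigma,1-\sigma,1-\sigma)$, contains $(0,0,1,1)$.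
This vector is not in $\Gamma z$, a contradiction. So $c\in\{0,1\}$ and $z$ is a $0/1$
vector.

\emph{$t$ odd.} Then $z_1-z_2$ and $z_3-z_4$ are odd, and after swaps inside blocks
\[
  z=\bigl(\tfrac t2+\delta,\ \tfrac t2-\delta,\ 1-\tfrac t2+\varepsilon,\
  1-\tfrac t2-\varepsilon\bigr),\qquad
  \delta,\varepsilon\in\{\tfrac12,\tfrac32,\dots\}.
\]
The midpoint of $z$ and its image under $(1\;3)(2\;4)$ is
$(\frac12+\eta,\frac12-\eta,\frac12+\eta,\frac12-\eta)$ with
$\eta=\frac12(\delta+\varepsilon)\ge\frac12$. The segment from this midpoint to its image
under $(1\;2)(3\;4)$ consists of the vectors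
$(\frac12+\sigma,\frac12-\sigma,\frac12+\sigma,\frac12-\sigma)$ with $|\sigma|\le\eta$.
For $\sigma=\frac12$ we obtain $(1,0,1,0)\in\operatorname{conv}(\Gamma z)$. As $z$ is a
core point, $(1,0,1,0)\in\Gamma z$, and $z$ is a $0/1$ vector.
\end{example}

\begin{thebibliography}{9}
\bibitem{HRS}
Katrin Herr, Thomas Rehn, and Achill Sch\"urmann,
\emph{On Lattice-Free Orbit Polytopes},
arXiv:1401.3638 (2014).
\end{thebibliography}

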